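\title{Bases of $L_p[0,1]$ whose mass escapes to an endpoint}

\begin{abstract}
For every $1<p<\infty$ and every $r>1$ we construct a normalized Schauder basis $(f_n)$ of $L_p[0,1]$ with $\sum_n\|f_n|_{[0,b]}\|^r<\infty$ for all $0<b<1$, and we show that the range $r>1$ is exact. For $p\neq2$ no normalized unconditional basis satisfies even $\|f_n|_{[0,b]}\|\to0$ for all $b<1$. For $p=2$ an unconditional basis with the summability property exists exactly when $r>2$. This answers two questions of Odell, Sari, Schlumprecht and Zheng.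
\end{abstract}

\section{The questions and the results}\label{sec:intro}

Throughout, $1<p<\infty$, $L_p=L_p[0,1]$ with norm $\|\cdot\|=\|\cdot\|_p$, and $p'=p/(p-1)$. Scalars are real or complex. A basis is a Schauder basis, and $(f_n)$ is normalized if $\|f_n\|=1$ for all $n$. For $0<b<1$ put
\[
P_bg=g\mathbf 1_{[0,b]},\qquad Q_bg=g\mathbf 1_{(b,1]},
\]
so that $\|P_bg\|$ is the $L_p[0,b]$-norm of the restriction $g|_{[0,b]}$. The following two questions come from \cite{OSSZ}.

\begin{enumerate}
\item[(Q1)] Is there a normalized basis $(f_n)$ of $L_p$ such that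
\begin{equation}\label{eq:main}
\sum_{n=1}^\infty\|P_bf_n\|^p<\infty\qquad\text{for all }0<b<1\,?
\end{equation}
\item[(Q2)] If $4<p<\infty$, can such a basis be unconditional?
\end{enumerate}

The number $\|P_bf_n\|^p$ is the mass that the probability measure $|f_n|^p\,dt$ gives to $[0,b]$, and \eqref{eq:main} says that $\sum_n|f_n|^p$ is integrable on each $[0,b]$: the basis vectors move their mass to the endpoint $1$, at a summable rate. Translates on the line behave this way, with infinity in the role of $1$. If $f\in L_p(\mathbb R)$ and $|\lambda_n-\lambda_m|\ge\delta>0$ for $n\ne m$, then a point lies in at most $|I|/\delta+1$ of the intervals $I-\lambda_n$, so $\sum_n\int_I|f(t-\lambda_n)|^p\,dt\le(|I|/\delta+1)\|f\|^p$ for every bounded interval $I$.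

The familiar bases fail \eqref{eq:main} badly. Infinitely many Haar functions are supported in $[0,b]$, and a character $e^{2\pi int}$ has $\|P_be^{2\pi int}\|=b^{1/p}$. For an orthonormal basis $(f_n)$ of $L_2$ the sum $\sum_n\|P_bf_n\|^2$ is the squared Hilbert--Schmidt norm of $P_b$, which is infinite. One is led to guess that the answer is always no: a basis must represent the functions supported in $[0,b]$, and if the basis vectors have little mass there, then $P_b=\sum_nf_n^*(\cdot)P_bf_n$ should be compact. This argument is correct when the decay is fast enough, so it is useful to free the exponent and ask for which $r>0$ one can have $\sum_n\|P_bf_n\|^r<\infty$. Since $\|P_bf_n\|\le1$, the condition gets weaker as $r$ grows. We write $(f_n^*)$ for the biorthogonal functionals of a basis $(f_n)$.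

\begin{theorem}\label{thm:A}
Let $1<p<\infty$ and $r>1$. There is a normalized basis $(f_n)$ of $L_p[0,1]$ with $\sum_n\|P_bf_n\|^r<\infty$ for all $0<b<1$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $1<p<\infty$, $p\ne2$, and let $(f_n)$ be any unconditional basis of $L_p[0,1]$. For every $\eta>0$ there is $b<1$ such that $|f_n^*(Q_bf_n)|<\eta$ for infinitely many $n$. Consequently, no normalized unconditional basis of $L_p[0,1]$ satisfies $\|P_bf_n\|\to0$ for all $b<1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $1<p<\infty$.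
\begin{enumerate}
\item[(1)] For $0<r\le1$, no normalized basis of $L_p[0,1]$ satisfies $\sum_n\|P_bf_n\|^r<\infty$ for even one $b\in(0,1)$.
\item[(2)] For each normalized basis of $L_p[0,1]$ there is $r>1$ with $\sum_n\|P_bf_n\|^r=\infty$ for every $b\in(0,1)$.
\item[(3)] For $r>0$, there is a normalized unconditional basis of $L_2[0,1]$ with $\sum_n\|P_bf_n\|^r<\infty$ for all $b<1$ if and only if $r>2$; when $r>2$ it can be taken orthonormal.
\end{enumerate}
\end{theorem}

Part (1) shows that the range $r>1$ in Theorem~\ref{thm:A} is exact, part (2) that no single basis serves all $r>1$, and part (3) that $p\ne2$ is needed in Theorem~\ref{thm:B}.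

\begin{corollary}\label{cor:answer}
A normalized basis of $L_p[0,1]$ satisfying \eqref{eq:main} exists for every $p\in(1,\infty)$. It can be chosen unconditional for no $p\in(4,\infty)$, and in fact for no $p\in(1,\infty)$.
\end{corollary}

\begin{proof}
Existence is Theorem~\ref{thm:A} with $r=p$. Since \eqref{eq:main} implies $\|P_bf_n\|\to0$, Theorem~\ref{thm:B} excludes unconditional bases for $p\ne2$, and Theorem~\ref{thm:C}(3) with $r=2$ excludes them for $p=2$.
\end{proof}

Section~\ref{sec:compact} makes the compactness argument precise. Section~\ref{sec:spread} builds a basis of $L_p$ from bases of $\ell_2^N$ whose vectors are all nearly orthogonal to one direction, and Section~\ref{sec:flat} produces such bases from the trigonometric system in a weighted $L_2$ space. Section~\ref{sec:uncond} proves Theorem~\ref{thm:B}.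

\section{Coefficient estimates and compactness}\label{sec:compact}

We recall the facts about bases that we use. Let $(f_n)$ be a basis of a Banach space $X$, with partial sum operators $S_mx=\sum_{n\le m}f_n^*(x)f_n$. The basis constant $K=\sup_m\|S_m\|$ is finite. Since $f_n^*(x)f_n=(S_n-S_{n-1})x$, we have $\|f_n^*\|\,\|f_n\|\le2K$. Conversely, a sequence of nonzero vectors with dense span is a basis as soon as there is $K$ with $\|\sum_{n\le m}a_nf_n\|\le K\|\sum_{n\le m'}a_nf_n\|$ for all scalars $a_n$ and all $m\le m'$; we call this the \emph{basis criterion}. The basis is unconditional if all its expansions converge in every order. In that case there is $K<\infty$ such that for every bounded scalar sequence $\theta$ the multiplier $M_\theta(\sum a_nf_n)=\sum\theta_na_nf_n$ is defined and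
\begin{equation}\label{eq:mult}
\|M_\theta\|\le K\sup_n|\theta_n|.
\end{equation}

How fast $\|P_bf_n\|$ may decay depends on how small the coefficient sequences $(f_n^*(f))$ are forced to be.

\begin{lemma}\label{lem:compact}
Let $(f_n)$ be a basis of $L_p$, let $1<q\le\infty$ with conjugate exponent $q'$, and suppose that $\|(f_n^*(f))_n\|_{\ell_q}\le C\|f\|$ for all $f\in L_p$. Then $\sum_n\|P_bf_n\|^{q'}=\infty$ for every $b\in(0,1)$.
\end{lemma}

\begin{proof}
Suppose the sum is finite for some $b$. By H\"older's inequality,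
\[
\|P_bf-P_bS_mf\|\le\sum_{n>m}|f_n^*(f)|\,\|P_bf_n\|\le C\|f\|\Big(\sum_{n>m}\|P_bf_n\|^{q'}\Big)^{1/q'}.
\]
So $P_b$ is the operator norm limit of the finite rank operators $P_bS_m$, and hence compact. But $P_b$ fixes every member of an infinite sequence of disjointly supported unit vectors of $L_p[0,b]$, and these are at mutual distance $2^{1/p}$.
\end{proof}

Three coefficient estimates give the three negative statements of Theorem~\ref{thm:C}.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1), (2), and of necessity in (3)]
(1) A normalized basis has $|f_n^*(f)|\le2K\|f\|$. Lemma~\ref{lem:compact} with $q=\infty$ gives $\sum_n\|P_bf_n\|=\infty$, and $\|P_bf_n\|^r\ge\|P_bf_n\|$ for $r\le1$.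

(2) A Banach space $X$ is superreflexive if every space whose finite-dimensional subspaces embed almost isometrically into $X$ is reflexive. Uniformly convex spaces are superreflexive, and $L_p$ is uniformly convex. By Gurari\u{\i}--Gurari\u{\i} \cite{GG} and James \cite{James}, for every normalized basis of a superreflexive space there are $1<q<\infty$ and $C$ with $(\sum_n|f_n^*(f)|^q)^{1/q}\le C\|f\|$ for all $f$. Lemma~\ref{lem:compact} gives the claim with $r=q'>1$.

(3) Let $(f_n)$ be a normalized unconditional basis of a Hilbert space. By the K\"othe--Lorch theorem it is equivalent to an orthonormal basis; the half that we need is one line. Averaging over all signs $\varepsilon\in\{\pm1\}^m$ kills the cross terms, so by \eqref{eq:mult}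
\begin{equation}\label{eq:lorch}
\sum_{n\le m}|f_n^*(f)|^2=\mathbb E_\varepsilon\Big\|\sum_{n\le m}\varepsilon_nf_n^*(f)f_n\Big\|^2\le K^2\|f\|^2 .
\end{equation}
In $L_2$, Lemma~\ref{lem:compact} with $q=2$ gives $\sum_n\|P_bf_n\|^2=\infty$, hence $\sum_n\|P_bf_n\|^r=\infty$ for all $r\le2$ and all $b$.
\end{proof}

\section{Spreading a vector over many basis elements}\label{sec:spread}

The idea of the construction is visible in four dimensions. Let $h\in L_2$ be a unit vector supported in $[0,b]$, and let $g_2,g_3,g_4$ be orthonormal and supported in $(b,1]$. Replace $h,g_2,g_3,g_4$ by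
\[
\tfrac12(h+g_2+g_3+g_4),\quad\tfrac12(h-g_2+g_3-g_4),\quad\tfrac12(h+g_2-g_3-g_4),\quad\tfrac12(h-g_2-g_3+g_4).
\]
These vectors are orthonormal and have the same span; $h$ is half their sum. Each has $\|P_b\,\cdot\|=\frac12$, so the contribution to $\sum\|P_b\,\cdot\|^r$ changes from $1$ to $4\cdot2^{-r}$, a gain when $r>2$. With $N-1$ \emph{carriers} $g_2,\dots,g_N$ and an orthogonal $N\times N$ matrix with constant first row the contribution is $N\cdot N^{-r/2}$, which is as small as we like.

To treat a whole space, cut $[0,1)$ into intervals $I_k$ that accumulate at $1$. On each $I_k$ set aside finitely many carriers, and spread every other basis vector of $L_p(I_k)$ by means of carriers reserved for it. A given $[0,b]$ then meets only finitely many carriers, and everything else on $[0,b]$ has been spread thin. For $p\ne2$ we want the carriers to span a Euclidean space, so that the finite-dimensional problem is the same for all $p$, and we want a known basis on the complement. The Rademacher functions give both.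

Let $r_l(t)=\operatorname{sign}\sin(2^l\pi t)$, $l\ge1$. These functions have modulus $1$ a.e.\ and are orthonormal in $L_2$. Khintchine's inequality provides $\gamma_p\geq 1$ with
\begin{equation}\label{eq:khin}
\gamma_p^{-1}\|c\|_2\le\Big\|\sum_lc_lr_l\Big\|_p\le\gamma_p\|c\|_2\qquad(c\in\ell_2).
\end{equation}
The symbol $\oplus_p$ denotes a direct sum normed by the $\ell_p$-norm of the norms of the components.

\begin{lemma}\label{lem:split}
There is $A=A(p)$ such that for every $m\ge0$ there is an isomorphism $J:L_p\to L_p\oplus_p\ell_2^m$ with $\|J\|,\|J^{-1}\|\le A$.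
\end{lemma}

\begin{proof}
Let $\Pi f=\sum_l(\int fr_l)r_l$. For $p\ge2$, $\|\Pi f\|_p\le\gamma_p\|\Pi f\|_2\le\gamma_p\|f\|_2\le\gamma_p\|f\|_p$. For $p<2$, $f\in L_2$ and $g\in L_{p'}$ we have $|\int(\Pi f)g|=|\int f\,\Pi g|\le\gamma_{p'}\|f\|_p\|g\|_{p'}$, so $\Pi$ extends to $L_p$. Thus $\Pi$ is a bounded projection of $L_p$ onto the closed span of $(r_l)$, and each $f$ is uniquely $f=w+\sum c_lr_l$ with $\Pi w=0$ and $c\in\ell_2$, where $\|w\|\le(1+\|\Pi\|)\|f\|$ and $\|c\|_2\le\gamma_p\|\Pi\|\|f\|$. Shift the Rademacher coefficients by $m$ places: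
\[
J\Big(w+\sum_lc_lr_l\Big)=\Big(w+\sum_lc_{l+m}r_l,\ (c_1,\dots,c_m)\Big).
\]
Then $\|Jf\|\le\|w\|+(\gamma_p+1)\|c\|_2$. The inverse sends $(g,d)$ with $g=w+\sum c_lr_l$ to $w+\sum_{l\le m}d_lr_l+\sum_lc_lr_{l+m}$, of norm at most $\|w\|+\gamma_p\|c\|_2+\gamma_p\|d\|_2$. Both bounds are independent of $m$.
\end{proof}

Let $(h_s)_{s\ge1}$ be the Haar system normalized in $L_p$: $h_1=1$, followed by the functions $h_I=|I|^{-1/p}(\mathbf 1_{I^-}-\mathbf 1_{I^+})$, where $I$ runs through the dyadic intervals by decreasing length and from left to right, and $I^-,I^+$ are the left and right halves of $I$. Its span consists of the dyadic step functions, and its partial sum operators average over the cells of a finite partition, so they have norm $1$. Let $e_1$ be the first unit vector of $\ell_2^N$.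

\begin{proposition}\label{prop:glue}
Put $N_i=2^i$. Suppose that for each $i\ge1$ we are given a basis $v_{i,1},\dots,v_{i,N_i}$ of $\ell_2^{N_i}$ consisting of unit vectors, with basis constant at most $K$, and let $\delta_i=\max_j|\langle v_{i,j},e_1\rangle|$. Then there is a normalized basis $(f_n)$ of $L_p$ such that $\sum_n\|P_bf_n\|^r<\infty$ for all $b<1$ and all $r>0$ with $\sum_iN_i\delta_i^r<\infty$. If $p=2$ and the given bases are orthonormal, $(f_n)$ can be taken orthonormal.
\end{proposition}

\begin{proof}
\emph{The model space.} Let $I_k=[1-2^{1-k},1-2^{-k})$, $F_k=\ell_2^{N_k-1}$ and $Z_k=L_p\oplus_pF_k$; the space $F_k$ holds the carriers placed on $I_k$. An affine change of variable identifies $L_p(I_k)$ isometrically with $L_p$, so Lemma~\ref{lem:split} gives isomorphisms $J_k:L_p(I_k)\to Z_k$ with $\|J_k\|,\|J_k^{-1}\|\le A$. Since $L_p$ is the $\ell_p$-sum of the spaces $L_p(I_k)$, the map $Jf=(J_k(f\mathbf 1_{I_k}))_k$ is an isomorphism onto $Z=(\bigoplus_kZ_k)_p$ with $\|J\|,\|J^{-1}\|\le A$. Let $R_k:Z\to Z_k$ be the coordinate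 projection; then $(J^{-1}x)\mathbf 1_{I_k}=J_k^{-1}R_kx$.

\emph{The blocks.} Let $h_s^k$ be the copy of $h_s$ in the $L_p$-summand of $Z_k$. Enumerate $\mathbb N\times\mathbb N$ as $i\mapsto(k_i,s_i)$ by increasing $k+s$ and, for equal $k+s$, by increasing $k$. What matters is that for each fixed $k$ the indices $s$ appear in increasing order. The $i$-th Haar function is spread by the carriers in $F_i$: let $E_i=\operatorname{span}(h_{s_i}^{k_i})\oplus F_i$ and
\[
U_i:\ell_2^{N_i}\to E_i,\qquad U_i(u_1,\dots,u_{N_i})=u_1h_{s_i}^{k_i}+(u_2,\dots,u_{N_i}).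
\]
The space $Z$ is the $\ell_p$-sum of all its $L_p$-summands and all $F_k$, so $\|U_iu\|=(|u_1|^p+\|(u_2,\dots,u_{N_i})\|_2^p)^{1/p}$. The $\ell_p$- and $\ell_2$-norms on the plane differ by a factor at most $\sqrt2$, hence $\|U_i\|,\|U_i^{-1}\|\le\sqrt2$. Put
\[
x_{i,j}=U_iv_{i,j}\qquad(i\ge1,\ 1\le j\le N_i),
\]
ordered lexicographically. Then $2^{-1/2}\le\|x_{i,j}\|\le2^{1/2}$, and $(x_{i,j})_j$ is a basis of $E_i$ with constant at most $2K$.

\emph{$(x_{i,j})$ is a basis of $Z$.} The span contains every $E_i$, hence every $h_s^k$ and every $F_k$, so it is dense. Let $x=\sum_ix_i$ be a finite sum with $x_i\in E_i$, and let $\Lambda_\rho x=\sum_{i\le\rho}x_i$. On the $L_p$-summand of $Z_k$, the map $\Lambda_\rho$ keeps the terms $h_s^k$ with $(k,s)$ among the first $\rho$ pairs. By the choice of the enumeration these $s$ form an initial segment, so $\Lambda_\rho$ acts there as a Haar partial sum operator. On $F_k$ it acts as the identity if $k\le\rho$ and as $0$ otherwise. Hence $\|\Lambda_\rho x\|\le\|x\|$ and $\|x_i\|=\|\Lambda_ix-\Lambda_{i-1}x\|\le2\|x\|$.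 The partial sum of $x$ up to the index $(i,j)$ is $\Lambda_{i-1}x$ plus a partial sum of $x_i$ inside $E_i$, so its norm is at most $(1+4K)\|x\|$. The basis criterion applies.

\emph{Summability.} Fix $k$ and $r$ with $\sum_iN_i\delta_i^r<\infty$. For $i\ne k$ the carrier part of $x_{i,j}$ lies outside $Z_k$, so $R_kx_{i,j}$ equals $\langle v_{i,j},e_1\rangle h_{s_i}^k$ if $k_i=k$ and $0$ otherwise. For $i=k$ there are $N_k$ vectors, each of norm at most $\sqrt2$. Therefore
\begin{equation}\label{eq:sum}
\sum_{i,j}\|R_kx_{i,j}\|^r\le2^{r/2}N_k+\sum_iN_i\delta_i^r<\infty .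
\end{equation}
Let $(f_n)$ be the sequence $J^{-1}x_{i,j}/\|J^{-1}x_{i,j}\|$. Isomorphisms and rescaling preserve bases, so this is a normalized basis of $L_p$, and $\|J^{-1}x_{i,j}\|\ge\|x_{i,j}\|/\|J\|\ge(\sqrt2A)^{-1}$. Given $b<1$, choose $k_0$ with $[0,b]\subset I_1\cup\dots\cup I_{k_0}$. If $f_n$ comes from $x_{i,j}$, then
\[
\|P_bf_n\|\le\sum_{k\le k_0}\|f_n\mathbf 1_{I_k}\|\le\sqrt2A^2\sum_{k\le k_0}\|R_kx_{i,j}\|.
\]
Since $(t_1+\dots+t_{k_0})^r\le k_0^r\sum_kt_k^r$ for $t_k\ge0$, \eqref{eq:sum} gives $\sum_n\|P_bf_n\|^r<\infty$.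

\emph{The case $p=2$.} Now $L_2(I_k)$ and $Z_k$ are separable infinite-dimensional Hilbert spaces, and we take $J_k$ unitary. The Haar system is orthonormal, so the spaces $E_i$ are mutually orthogonal, and each $U_i$ is an isometry. If the bases $(v_{i,j})_j$ are orthonormal, then $(x_{i,j})$ is an orthonormal basis of $Z$ and $(f_n)$ is an orthonormal basis of $L_2$.
\end{proof}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:C}(3), and of Theorem~\ref{thm:A} for $r>2$]
Complete the unit vector $N^{-1/2}(1,\dots,1)$ to an orthonormal basis of $\mathbb R^N$ and use it as the rows of a matrix. The columns form an orthonormal basis of $\ell_2^N$ whose vectors all have first coordinate $N^{-1/2}$. With these bases $K=1$ and $\sum_iN_i\delta_i^r=\sum_i2^{i(1-r/2)}<\infty$ for $r>2$. Proposition~\ref{prop:glue} gives the required basis for every $p$, and for $p=2$ it is orthonormal, hence unconditional.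
\end{proof}

This completes the proof of Theorem~\ref{thm:C}, and it answers (Q1) for $p>2$.

\section{Flat conditional bases of $\ell_2^N$}\label{sec:flat}

For $1<r\le2$ we need $N\delta^r\to0$ with $\delta=\max_j|\langle v_j,e_1\rangle|$, so $\delta$ must be smaller than $N^{-1/2}$. Write $e_1=\sum a_jv_j$, so that $1=\sum a_j\langle v_j,e_1\rangle$. If the basis is unconditional with constant $K$, then \eqref{eq:lorch} gives $\|a\|_2\le K$ and so $\delta\ge K^{-1}N^{-1/2}$. If we only know that the basis constant is $K$, then $|a_j|\le2K$ and $\delta\ge(2KN)^{-1}$. The room between $N^{-1}$ and $N^{-1/2}$ is open to conditional bases only.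

There is a canonical candidate for the flat direction. Given a basis $(v_j)$ of a Euclidean space, let $\varphi(\sum b_jv_j)=\sum b_j$ and let $e$ be the unit vector with $\varphi=\|\varphi\|\langle\cdot,e\rangle$. Then $\langle v_j,e\rangle=1/\|\varphi\|$ for all $j$, and testing on the sum of the basis gives
\begin{equation}\label{eq:phi}
\langle v_j,e\rangle=\frac1{\|\varphi\|}\le\frac{\|v_1+\dots+v_N\|}{N}.
\end{equation}
We therefore want unit vectors whose sum cancels well, without losing the basis constant.

\begin{example}\label{ex:diff}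
Let $d_1,\dots,d_{N+1}$ be orthonormal and $v_j=(d_j-d_{j+1})/\sqrt2$. The sum telescopes, $\|v_1+\dots+v_N\|=1$, and \eqref{eq:phi} gives $\delta\le N^{-1}$. The price is the basis constant. We have $2\|\sum_{j\le n}b_jv_j\|^2=|b_1|^2+\sum_{j<n}|b_{j+1}-b_j|^2+|b_n|^2$. For $N=2m-1$ and $b_j=\min(j,2m-j)$ the full sum has squared norm $m$, while the partial sum up to $m$ has squared norm $(m+m^2)/2$. So the basis constant is at least $\sqrt{(m+1)/2}$.
\end{example}

The vectors of Example~\ref{ex:diff} have the same Gram matrix as the characters $e^{ijt}$ in $L_2(w)$ with $w(t)=(1-\cos t)/2\pi$ on $(-\pi,\pi)$: the entries are $1$ on the diagonal, $-\frac12$ next to it, and $0$ elsewhere. An orthonormal basis corresponds to the constant weight. In this picture $\varphi$ is evaluation at $t=0$, and the sum of the basis is a Dirichlet kernel, which peaks at $0$; a weight that vanishes at $0$ removes the peak. Vanishing of order $0$ gives no gain and order $2$ destroys the basis constant. We take order $2\alpha\in(0,1)$, where the partial sums are controlled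 by a weighted inequality.

A weight $w\ge0$ on the circle satisfies the Muckenhoupt condition $A_2$ if
\[
\sup_I\Big(\frac1{|I|}\int_Iw\Big)\Big(\frac1{|I|}\int_Iw^{-1}\Big)<\infty,
\]
the supremum over all arcs $I$. The conjugate of a trigonometric polynomial $g=\sum_n\hat g(n)e^{int}$ is $\tilde g=-i\sum_n\operatorname{sign}(n)\hat g(n)e^{int}$. The theorem of Hunt, Muckenhoupt and Wheeden \cite{HMW} states that if $w$ satisfies $A_2$, then $g\mapsto\tilde g$ is bounded in the norm $\|g\|_w=(\int_{-\pi}^\pi|g|^2w)^{1/2}$.

\begin{lemma}\label{lem:flat}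
Let $\frac12<\beta<1$. There are constants $K,C$ depending only on $\beta$ such that for every $N$ there is a basis $v_1,\dots,v_N$ of $\ell_2^N$ consisting of unit vectors, with basis constant at most $K$, such that $|\langle v_j,e_1\rangle|\le CN^{-\beta}$ for all $j$.
\end{lemma}

\begin{proof}
Put $\alpha=\beta-\frac12\in(0,\frac12)$ and $w(t)=\kappa|t|^{2\alpha}$ on $(-\pi,\pi]$, with $\kappa$ chosen so that $\int w=1$. Let $H_N$ be the space of polynomials $g=\sum_{j=0}^{N-1}b_je^{ijt}$ with $b_j$ in the scalar field, and with inner product $\langle g_1,g_2\rangle=\int g_1\overline{g_2}\,w$. Since $w$ is even, the numbers $\int e^{i(j-k)t}w\,dt$ are real, so for real scalars this is a real inner product. Let $v_j=e^{i(j-1)t}$, $1\le j\le N$. Then $\|v_j\|_w=1$.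

\emph{The weight satisfies $A_2$.} On the circle $|t|$ is the distance to $0$. Let $I$ be an arc of length $\ell$ at distance $d$ from $0$. If $d\ge\ell$, then $d\le|t|\le2d$ on $I$ and the product of the two averages is at most $2^{2\alpha}$. If $d<\ell$, then $|t|\le2\ell$ on $I$, so the average of $|t|^{2\alpha}$ is at most $(2\ell)^{2\alpha}$. Among sets of measure $\ell$ the integral of $|t|^{-2\alpha}$ is largest on $(-\ell/2,\ell/2)$, so the average of $|t|^{-2\alpha}$ is at most $(\ell/2)^{-2\alpha}/(1-2\alpha)$. The product is at most $4^{2\alpha}/(1-2\alpha)$. Here $2\alpha<1$, that is $\beta<1$, is used.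

\emph{Basis constant.} On trigonometric polynomials, $P_+g=\frac12(g+i\tilde g+\hat g(0))$ is the projection onto the frequencies $n\ge0$, because $g+i\tilde g$ multiplies $\hat g(n)$ by $1+\operatorname{sign}(n)$. By the Cauchy--Schwarz inequality $|\hat g(0)|\le\frac1{2\pi}\int|g|\le\frac1{2\pi}(\int w^{-1})^{1/2}\|g\|_w$, and constants have $\|1\|_w=1$. Together with \cite{HMW} this shows that $P_+$ is bounded in $\|\cdot\|_w$. The projection onto the frequencies $n\ge m$ is $g\mapsto e^{imt}P_+(e^{-imt}g)$, and it has the same norm because multiplication by $e^{\pm imt}$ is isometric. On $H_N$ the $m$-th partial sum operator of $(v_j)$ is the identity minus this projection. So the basis constant is at most $K=1+\|P_+\|$, for all $N$.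

\emph{Flat direction.} Let $D_N=v_1+\dots+v_N=\sum_{j=0}^{N-1}e^{ijt}$. Then $|D_N(t)|\le N$, and $|D_N(t)|=|\sin(Nt/2)/\sin(t/2)|\le\pi/|t|$ for $0<|t|\le\pi$. Hence
\[
\|D_N\|_w^2\le2\kappa\Big(\int_0^{1/N}N^2t^{2\alpha}\,dt+\pi^2\int_{1/N}^\infty t^{2\alpha-2}\,dt\Big)=2\kappa N^{1-2\alpha}\Big(\frac1{1+2\alpha}+\frac{\pi^2}{1-2\alpha}\Big).
\]
So $\|D_N\|_w\le CN^{1/2-\alpha}$, and \eqref{eq:phi} gives a unit vector $e\in H_N$ with $\langle v_j,e\rangle\le CN^{-1/2-\alpha}=CN^{-\beta}$. Identify $H_N$ with $\ell_2^N$ by an isometry taking $e$ to $e_1$.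
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $r>1$, choose $\beta\in(\frac12,1)$ with $\beta r>1$, and apply Proposition~\ref{prop:glue} to the bases of Lemma~\ref{lem:flat}. Then $\sum_iN_i\delta_i^r\le C^r\sum_i2^{i(1-\beta r)}<\infty$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:flat} fails for $\beta=1$. Bases with a uniform constant $K$ and $\delta_i\le CN_i^{-1}$ would have $\sum_iN_i\delta_i^r<\infty$ for every $r>1$, and Proposition~\ref{prop:glue} would give one basis of $L_p$ serving all $r>1$, against Theorem~\ref{thm:C}(2).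
\end{remark}

\section{Unconditional bases}\label{sec:uncond}

Compactness cannot settle (Q2). Let $p>2$ and let $(f_n)$ be normalized and unconditional. Since $M_\varepsilon^2$ is the identity for signs $\varepsilon$, \eqref{eq:mult}, \eqref{eq:khin} applied pointwise, and the triangle inequality in $L_{p/2}$ give $\|\sum a_nf_n\|\le K\gamma_p\|(\sum|a_nf_n|^2)^{1/2}\|\le K\gamma_p\|a\|_2$. So the hypothesis of Lemma~\ref{lem:compact} forces $q\ge2$, and the lemma reaches only exponents $q'\le2<p$. A different obstruction appears when we look at why the bases of Section~\ref{sec:spread} are conditional.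

\begin{example}\label{ex:signs}
Let $p\ne2$ and run Proposition~\ref{prop:glue} with orthonormal bases satisfying $\langle v_{i,j},e_1\rangle=N_i^{-1/2}$. Then $e_1=N_i^{-1/2}\sum_jv_{i,j}$. Change signs by $\varepsilon_{i,j}=(-1)^j$. The vector $N_i^{-1/2}\sum_j(-1)^jv_{i,j}$ has norm $1$ and first coordinate $N_i^{-1}\sum_j(-1)^j=0$. So $M_\varepsilon$ sends $h_{s_i}^{k_i}$ to a unit vector of $F_i$: the sign change moves a function to the location of its carriers. Now $r_l=\sum|I|^{1/p}h_I$ over the dyadic $I$ of length $2^{1-l}$, and the $p$-th powers of these coefficients add up to $1$. Let $x$ be the copy of $r_1+\dots+r_s$ in $Z_1$. Distinct Haar functions go to distinct spaces $F_i$, so $\|M_\varepsilon x\|=s^{1/p}$, while $\|x\|$ is comparable to $s^{1/2}$ by \eqref{eq:khin}. An unconditional basis would have $K^{-1}\|x\|\le\|M_\varepsilon x\|\le K\|x\|$, which fails for large $s$.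
\end{example}

The proof of Theorem~\ref{thm:B} finds the same conflict, Rademacher functions against disjointly supported functions, in an arbitrary unconditional basis. The difficulty is that a combination $y$ of basis vectors that each live near $1$ need not live near $1$; this is what Theorem~\ref{thm:A} exploits. Nor do we have a distinguished sign change as in the example. Instead we change signs at random, cut off by $Q_b$, and change the signs back. On average this retains the diagonal of $Q_b$, in the way that
\[
\frac12\begin{pmatrix}a&b\\c&d\end{pmatrix}+\frac12\begin{pmatrix}1&0\\0&-1\end{pmatrix}\begin{pmatrix}a&b\\c&d\end{pmatrix}\begin{pmatrix}1&0\\0&-1\end{pmatrix}=\begin{pmatrix}a&0\\0&d\end{pmatrix}.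
\]
If the diagonal entries $f_n^*(Q_bf_n)$ stay away from $0$, we can divide by them and recover $y$ from functions supported in $(b,1]$.

\begin{lemma}\label{lem:diag}
Let $(f_n)$ be a basis of $X$, let $T$ be a bounded operator on $X$, and let $u=\sum_{n\le N}u_nf_n$. For $\varepsilon\in\{\pm1\}^N$ let $M_\varepsilon x=\sum_{n\le N}\varepsilon_nf_n^*(x)f_n$. Then, with $\varepsilon$ uniformly distributed,
\[
\mathbb E_\varepsilon\,M_\varepsilon TM_\varepsilon u=\sum_{m\le N}f_m^*(Tf_m)\,u_mf_m .
\]
\end{lemma}

\begin{proof}
For $m\le N$ the $m$-th coefficient of $M_\varepsilon TM_\varepsilon u$ is $\sum_{n\le N}\varepsilon_m\varepsilon_nu_nf_m^*(Tf_n)$, and $\mathbb E\,\varepsilon_m\varepsilon_n$ is $1$ for $n=m$ and $0$ otherwise. The coefficients with $m>N$ vanish.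
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mu_n(b)=f_n^*(Q_bf_n)$.

\emph{Reduction to $p>2$.} View $f_n^*$ as an element of $L_{p'}$ through the pairing $\int fg$, so that $\mu_n(b)=\int_{(b,1]}f_n^*f_n$. The sequence $(f_n^*)$ is an unconditional basis of $L_{p'}$ with biorthogonal functionals $(f_n)$. Indeed, an element of $L_p=(L_{p'})^*$ that annihilates all $f_n^*$ is $0$, so their span is dense, and the multipliers of $(f_n^*)$ are the adjoints $M_\theta^*$, which obey \eqref{eq:mult}. The numbers $\mu_n(b)$ are symmetric in $f_n$ and $f_n^*$, so the statement for $p$ follows from the statement for $p'$. This is the reason to work with $\mu_n(b)$ rather than $\|P_bf_n\|$, which has no such symmetry. Assume $p>2$, and let $K$ be as in \eqref{eq:mult}.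

Suppose the first statement fails. Then there are $\eta>0$ and, for each $b\in(0,1)$, an integer $n(b)$ with
\begin{equation}\label{eq:eta}
|\mu_n(b)|\ge\eta\qquad\text{for all }n>n(b).
\end{equation}

\emph{Choice of vectors.} To use \eqref{eq:eta} for $b$ close to $1$ we need vectors with expansions starting beyond $n(b)$, so we need Rademacher functions of high index. The sequence $(r_l)$ is weakly null in $L_p$: $\int gr_l\to0$ for $g\in L_2$ by Bessel's inequality, $L_2$ is dense in $L_{p'}$, and $\|r_l\|=1$. Hence $\|S_nr_l\|\le\sum_{k\le n}|f_k^*(r_l)|\|f_k\|\to0$ as $l\to\infty$, for each fixed $n$.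

We choose inductively $\frac12=b_1<b_2<\dots<1$, integers $l_1<l_2<\cdots$, and vectors $y_i,u_i$. Given $b_i$, let $n_i=n(b_i)$. Choose $l_i>l_{i-1}$ (with $l_0=0$) such that $\|S_{n_i}r_{l_i}\|\le2^{-i-3}$, and then $m_i>n_i$ such that $\|r_{l_i}-S_{m_i}r_{l_i}\|\le2^{-i-3}$. With $B_i=\{n:n_i<n\le m_i\}$ and $a_{i,n}=f_n^*(r_{l_i})$ put
\[
y_i=(S_{m_i}-S_{n_i})r_{l_i}=\sum_{n\in B_i}a_{i,n}f_n,\qquad u_i=\sum_{n\in B_i}\frac{a_{i,n}}{\mu_n(b_i)}f_n .
\]
Then $\|y_i-r_{l_i}\|\le2^{-i-2}$ and $\|y_i\|\le2$, and $u_i$ is defined by \eqref{eq:eta}. Let $G_i$ be the finite set of vectors obtained from $u_i$ by changing the signs of its coefficients. Each $g\in G_i$ is $M_\theta y_i$ with $\theta_n=\pm\mu_n(b_i)^{-1}$ on $B_i$ and $\theta_n=0$ elsewhere, so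
\[
\|g\|\le K\eta^{-1}\|y_i\|\le R:=2K/\eta .
\]
For each $g\in L_p$, $\|Q_bg\|\to0$ as $b\to1$ by dominated convergence. Since $G_i$ is finite, there is $b_{i+1}\in(b_i,1)$ with $\|Q_{b_{i+1}}g\|\le2^{-i}$ for all $g\in G_i$. The sets $B_i$ need not be disjoint.

\emph{Upper estimate.} Fix $s$ and $N\ge\max_{i\le s}m_i$, and let $M_\varepsilon$ be as in Lemma~\ref{lem:diag}; then $\|M_\varepsilon\|\le K$ and $M_\varepsilon u_i\in G_i$. The lemma with $T=Q_{b_i}$ and $u=u_i$ gives $\mathbb E_\varepsilon M_\varepsilon Q_{b_i}M_\varepsilon u_i=y_i$. The outer operator $M_\varepsilon$ is the same for all $i$, so we may add first and apply it afterwards: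
\[
\Big\|\sum_{i\le s}y_i\Big\|=\Big\|\mathbb E_\varepsilon M_\varepsilon\sum_{i\le s}Q_{b_i}M_\varepsilon u_i\Big\|\le K\max_\varepsilon\Big\|\sum_{i\le s}Q_{b_i}M_\varepsilon u_i\Big\| .
\]
Fix $\varepsilon$ and write $Q_{b_i}M_\varepsilon u_i=(M_\varepsilon u_i)\mathbf 1_{(b_i,b_{i+1}]}+Q_{b_{i+1}}M_\varepsilon u_i$. The first terms are disjointly supported with norm at most $R$, so their sum has norm at most $Rs^{1/p}$. The second terms have norm at most $2^{-i}$. Hence
\[
\Big\|\sum_{i\le s}y_i\Big\|\le K(Rs^{1/p}+1).
\]

\emph{Lower estimate.} Since $p\ge2$ and $[0,1]$ has measure $1$, $\|\sum_{i\le s}r_{l_i}\|_p\ge\|\sum_{i\le s}r_{l_i}\|_2=s^{1/2}$. Therefore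
\[
\Big\|\sum_{i\le s}y_i\Big\|\ge s^{1/2}-\sum_i2^{-i-2}=s^{1/2}-\tfrac14 .
\]
We obtain $s^{1/2}-\frac14\le K(Rs^{1/p}+1)$ for all $s$, which is false for large $s$ because $p>2$. This proves the first statement.

\emph{The consequence.} Let $(f_n)$ be normalized, so that $\sup_n\|f_n^*\|<\infty$. If $\|P_bf_n\|\to0$, then $\mu_n(b)=1-f_n^*(P_bf_n)\to1$. If this held for every $b<1$, the first statement would fail for $\eta=\frac12$.
\end{proof}

Unconditionality entered through \eqref{eq:mult}, once to divide by the diagonal entries and once to undo the signs; Theorem~\ref{thm:A} shows that the consequence fails without it. The exponent entered only in comparing $s^{1/2}$ with $s^{1/p}$. At $p=2$ the two agree, and Theorem~\ref{thm:C}(3) gives orthonormal bases with $\mu_n(b)=1-\|P_bf_n\|^2\to1$ for all $b<1$. For $p<2$ the inequality points the harmless way, which is why that range was handled by duality.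

\begin{thebibliography}{9}

\bibitem{GG} Gurari\u{\i} and Gurari\u{\i}, Izv. Akad. Nauk SSSR Ser. Mat. 35 (1971).

\bibitem{HMW} Hunt, Muckenhoupt and Wheeden, Trans. AMS 176 (1973), 227--251.

\bibitem{James} James, Pacific J. Math. 41 (1972).

\bibitem{OSSZ} E. Odell, B. Sari, Th. Schlumprecht, and B. Zheng, \emph{Systems formed by translates of one element in $L_p(\mathbb R)$}, arXiv:0906.1162 (2009).

\end{thebibliography}
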